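\title{The Kan condition for $\mathrm{Ex}^n$ of a nerve is not finitely axiomatizable for $n\ge 2$}

\begin{abstract}
For a small category $\mathcal C$, the simplicial set $\mathrm{Ex}^n(N\mathcal C)$ is a Kan complex exactly when $\mathcal C$ is injective with respect to an infinite family of functors between finite categories, one for each horn. For $n=0$ and $n=1$ this family can be replaced by a finite one, and it was conjectured that this is possible for every $n$. We show that it is impossible for every $n\ge2$. For each $m\ge 2$ we construct a countable poset in which all subdivided horns of dimension less than $m$ can be filled, while a horn of dimension $m$ has no filler; the obstruction is a count of simplices modulo $2$. An ultraproduct of these posets rules out every finite family of functors between finitely presentable categories and every first-order sentence.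
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $\Delta_k$ be the standard $k$-simplex, with vertex set $[k]=\{0,\dots,k\}$. For $k\ge1$ and $0\le i\le k$ the \emph{horn} $\Lambda^i_k\subset\Delta_k$ is the union of all faces of codimension one except the face opposite the vertex $i$; we call $k$ the dimension of the horn. A simplicial set $X$ is a \emph{Kan complex} if every map $\Lambda^i_k\to X$ extends to $\Delta_k$. Such an extension is a \emph{filler}.

The nerve $N\mathcal C$ of a small category $\mathcal C$ has the functors $[k]\to\mathcal C$ as its $k$-simplices. The functor $N$ is fully faithful and has a left adjoint $\mathsf{cat}$. Barycentric subdivision $\mathrm{Sd}$ is the colimit-preserving endofunctor of simplicial sets that sends $\Delta_k$ to the nerve of the poset of nonempty subsets of $[k]$, ordered by inclusion. Kan's functor $\mathrm{Ex}$ is its right adjoint, so a map $K\to\mathrm{Ex}^nX$ is a map $\mathrm{Sd}^nK\to X$; here $\mathrm{Ex}^0=\mathrm{id}$. To fill a horn in $\mathrm{Ex}^nX$ is to extend a map to $X$ from the $n$-fold subdivided horn to the $n$-fold subdivided simplex. The Kan condition for $\mathrm{Ex}^n(N\mathcal C)$ thus asks whether $n$ subdivisions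 give enough room to fill all horns in $\mathcal C$, and it is natural to ask what this says about $\mathcal C$.

A small category $\mathcal C$ is \emph{injective} with respect to a functor $f\colon\mathcal A\to\mathcal B$, or $f$-injective, if every functor $\mathcal A\to\mathcal C$ is of the form $g\circ f$ for some, not necessarily unique, functor $g\colon\mathcal B\to\mathcal C$. It is $I$-injective, for a collection $I$ of functors, if it is $f$-injective for each $f\in I$. By the two adjunctions, $\mathrm{Ex}^n(N\mathcal C)$ is Kan if and only if $\mathcal C$ is injective with respect to all the functors $\mathsf{cat}\bigl(\mathrm{Sd}^n(\Lambda^i_k\hookrightarrow\Delta_k)\bigr)$; for $n\ge 1$ these are inclusions of finite posets (Section~\ref{sec:posets}). This family is infinite, but in the first two cases it collapses to a finite one.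

\begin{itemize}
\item[(i)] $N\mathcal C$ is Kan if and only if $\mathcal C$ is a groupoid. This is injectivity with respect to the inclusion of a single arrow into the groupoid with two objects and exactly one morphism between any two of them.
\item[(ii)] (Latch--Thomason--Wilson) $\mathrm{Ex}(N\mathcal C)$ is Kan if and only if $\mathcal C$ has a left calculus of fractions with respect to itself: any two morphisms $f,g$ with a common source satisfy $uf=vg$ for some $u,v$, and any two parallel morphisms $f,g$ with $fs=gs$ for some $s$ satisfy $tf=tg$ for some $t$. Each of the two conditions is injectivity with respect to a functor between finite categories.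
\end{itemize}

In both cases one sees why horns of large dimension bring nothing new. For $n=0$, the category $\mathsf{cat}\,X$ depends only on the simplices of $X$ of dimension at most $2$, and $\Lambda^i_k$ contains all such simplices of $\Delta_k$ once $k\ge4$. For $n=1$, the poset of nonempty subsets of $[k]$ has a greatest element, so a filler gives a cocone under the subdivided horn; conversely a cocone gives a filler, by sending the two missing subsets $[k]$ and $[k]\setminus\{i\}$ to its vertex. The two conditions in (ii) are the elementary moves for building cocones. Since further subdivision leaves more room, one would guess that the pattern persists. Call a small category $\mathcal A$ \emph{finitely presentable} if $\mathrm{Hom}(\mathcal A,-)$ commutes with filtered colimits of small categories; every category with finitely many morphisms has this property.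

\medskip
\noindent\textbf{Conjecture} (Beke \cite{Beke}). \emph{For each $n$ there is a finite collection $I$ of functors between finitely presentable categories such that, for every small category $\mathcal C$, the simplicial set $\mathrm{Ex}^n(N\mathcal C)$ is a Kan complex if and only if $\mathcal C$ is $I$-injective.}
\medskip

By (i) and (ii) the statement is true for $n=0$ and $n=1$. These are the only cases.

\begin{theorem}\label{thm:disproof}
Let $n\ge2$. There is no finite collection $I$ of functors between finitely presentable categories such that $\mathrm{Ex}^n(N\mathcal C)$ is Kan if and only if $\mathcal C$ is $I$-injective.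
\end{theorem}

The conjecture allows functors that have nothing to do with horns, but this freedom can be removed. Suppose that categories $C_2,C_3,\dots$ each fail the Kan condition, and that each single horn condition holds in all but finitely many of them. An ultraproduct of the $C_m$ satisfies every horn condition. On the other hand, a finite collection $I$ that holds in an ultraproduct holds in one of its factors. So it is enough to find such a sequence, and posets, regarded as categories in the usual way, provide one.

\begin{theorem}\label{thm:posets}
For every $m\ge2$ there is a countable poset $C_m$ such that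
\begin{itemize}
\item[(a)] for all $n\ge2$, all $1\le k<m$ and all $0\le i\le k$, every map $\Lambda^i_k\to\mathrm{Ex}^n(NC_m)$ extends to $\Delta_k$;
\item[(b)] for all $p\ge1$ and all $0\le i\le m$, some map $\Lambda^i_m\to\mathrm{Ex}^p(NC_m)$ does not extend to $\Delta_m$. In particular $\mathrm{Ex}^p(NC_m)$ is not a Kan complex for any $p\ge0$.
\end{itemize}
\end{theorem}

Taking $n=p\ge2$, we see that the horn conditions for $\mathrm{Ex}^n$ form a strict hierarchy, already for posets: for every $m\ge2$, those of dimension less than $m$ do not imply those of dimension $m$. Since (a) holds for all $n\ge 2$ and (b) for all $p$ at once, the ultraproduct argument gives more than Theorem~\ref{thm:disproof}. We say that $\mathcal C$ \emph{satisfies} a collection $I$ of functors if it is $I$-injective.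

\begin{theorem}\label{thm:strong}
There is no finite collection $I$ of functors between finitely presentable categories, and no first-order sentence $I$ in the language of categories, such that
\begin{itemize}
\item every poset $\mathcal C$ with $\mathrm{Ex}^n(N\mathcal C)$ Kan for all $n\ge2$ satisfies $I$, and
\item every poset $\mathcal C$ satisfying $I$ has $\mathrm{Ex}^p(N\mathcal C)$ Kan for at least one $p\ge0$.
\end{itemize}
\end{theorem}

The poset $C_m$ is built from the subdivided horns of dimension $m$ by freely adding fillers for all horns of smaller dimension. Part (a) holds by construction, and the work is in part (b). The geometric realization of a horn is a retract of that of the simplex, so homotopy invariants cannot obstruct a filler. The obstruction is one of size: the missing face has $m$ times fewer top-dimensional simplices than the horn, and a retraction onto the horn would force the missing face to cover all of them (Section~\ref{sec:parity}). Sections~\ref{sec:attach} and \ref{sec:retraction} show that enough of a retraction survives the addition of lower-dimensional fillers. Section~\ref{sec:ultra} contains the ultraproduct argument.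

\begin{remark}
If $\mathrm{Sd}\,\Delta_k$ is defined with reverse inclusion, then $\mathrm{Sd}^n$ is replaced by its opposite, and all statements hold after replacing $\mathcal C$ by $\mathcal C^{\mathrm{op}}$.
\end{remark}

\section{Subdivided horns as posets}\label{sec:posets}

A \emph{chain} of a poset is a nonempty finite totally ordered subset, and a \emph{$j$-chain} is a chain with exactly $j$ elements. Subsets of posets carry the induced order. Functors between posets are monotone maps, and a monotone map sends chains onto chains.

A \emph{simplicial complex} $K$ is a set of nonempty finite sets, the simplices, that is closed under passing to nonempty subsets; a simplex with $j+1$ elements has dimension $j$. We write $\Delta_k$ also for the complex of all nonempty subsets of $[k]$. Its subcomplex $\partial\Delta_k$ omits $[k]$, and its subcomplex $\Lambda^i_k$ omits $[k]$ and $[k]\setminus\{i\}$. Define posets $P_n(K)$ for $n\ge1$ by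
\[
P_1(K)=(K,\subseteq),\qquad P_{n+1}(K)=(\text{chains of }P_n(K),\subseteq).
\]
The barycentric subdivision $\mathrm{Sd}\,K$ is the complex whose simplices are the chains of $P_1(K)$. Hence $P_n(K)=P_1(\mathrm{Sd}^{n-1}K)$; the elements of $P_n(K)$ are the vertices of $\mathrm{Sd}^nK$, and the $j$-chains of $P_n(K)$ are the $(j-1)$-simplices of $\mathrm{Sd}^nK$. If $Y\subseteq K$ is a subcomplex, then $P_n(Y)$ is a down-closed subset of $P_n(K)$. Subdivision preserves dimension: if $\dim K=d$, the members of a chain of simplices have distinct sizes in $\{1,\dots,d+1\}$, and a $d$-simplex carries a chain with all these sizes. Since $\dim\Lambda^i_k=k-1$,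
\begin{equation}\label{eq:length}
\text{every chain of } P_n(\Lambda^i_k) \text{ has at most } k \text{ elements.}
\end{equation}

\begin{lemma}\label{lem:translate}
Let $n\ge1$, $k\ge1$, $0\le i\le k$, and let $\mathcal C$ be a small category. All maps $\Lambda^i_k\to\mathrm{Ex}^n(N\mathcal C)$ extend to $\Delta_k$ if and only if $\mathcal C$ is injective with respect to $P_n(\Lambda^i_k)\subset P_n(\Delta_k)$. For fixed $n$ and $k$ this condition does not depend on $i$.
\end{lemma}

\begin{proof}
Let $K$ be a complex whose simplices are chains of a poset $T$, and let $X_K\subseteq NT$ consist of the simplices whose set of vertices belongs to $K$. Then $X_K$ is the colimit of the standard simplices spanned by the $\sigma\in K$ along face inclusions. Likewise $NP_1(K)$ is the colimit of the nerves of the posets of nonempty subsets of the $\sigma\in K$, because a weakly increasing sequence in $P_1(K)$ consists of subsets of $\sigma$ exactly when $\sigma$ contains its last term. As $\mathrm{Sd}$ preserves colimits, $\mathrm{Sd}\,X_K=NP_1(K)$, compatibly with inclusions of subcomplexes. Apply this first to $\Lambda^i_k\subset\Delta_k$ with $T=[k]$, and then repeatedly to the complex of all chains of a poset. We find that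 $\mathrm{Sd}^n(\Lambda^i_k\subset\Delta_k)$ is the nerve of $P_n(\Lambda^i_k)\subset P_n(\Delta_k)$. So maps $\Lambda^i_k\to\mathrm{Ex}^n(N\mathcal C)$ correspond to maps $NP_n(\Lambda^i_k)\to N\mathcal C$, that is, to functors $P_n(\Lambda^i_k)\to\mathcal C$, since $N$ is fully faithful. The same holds for $\Delta_k$, compatibly with restriction.

A permutation of $[k]$ that takes $0$ to $i$ acts on subsets and induces an isomorphism from the pair $P_n(\Lambda^0_k)\subset P_n(\Delta_k)$ to the pair $P_n(\Lambda^i_k)\subset P_n(\Delta_k)$.
\end{proof}

\section{The missing face is too small}\label{sec:parity}

Fix $m\ge2$ and $p\ge1$. Let $d\subset\Delta_m$ be the face opposite $0$, the complex of nonempty subsets of $\{1,\dots,m\}$, and put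
\[
R=P_p(\Delta_m),\qquad \partial R=P_p(\partial\Delta_m),\qquad L=P_p(\Lambda^0_m),\qquad D=P_p(d).
\]
The simplest candidate for a horn without a filler is the identity map of $L$; a filler would be a monotone retraction $g\colon R\to L$.

\begin{example}\label{ex:m2}
Let $m=2$. The horn $\Lambda^0_2$ is a path with two edges, the face $d$ is a single edge, and both join the vertex $1$ to the vertex $2$. Each subdivision doubles the number of edges. So the comparable pairs of $L$ are the edges of a path with $2^{p+1}$ edges, those of $D$ are the edges of a path with $2^p$ edges, and the two paths have the same endpoints (Figure~\ref{fig:sd2} shows $p=2$). A monotone retraction $g$ sends comparable elements to comparable or equal elements and fixes the endpoints, so it turns $D$ into a walk of at most $2^p$ steps from one end of $L$ to the other. This is impossible.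

The point is that the walk must cross every edge $\tau$ of $L$, and this can be seen in a way that works in all dimensions. Call an edge of $\mathrm{Sd}^p\Delta_2$ good if $g$ maps it onto $\tau$. A triangle is mapped onto an edge or a vertex of $L$. If it is mapped onto $\tau$, two of its vertices have the same image and exactly two of its sides are good; otherwise none is. Interior edges lie in two triangles and boundary edges in one, so the number of good boundary edges is even. In $L$ only $\tau$ is good, so some edge of $D$ is good.

This proves Theorem~\ref{thm:posets} for $m=2$ in essence. Part (a) concerns only $k=1$ and holds for every simplicial set, because $\Delta_1$ retracts onto the vertex $\Lambda^i_1$. For (b) one may take the disjoint union over $p$ of the posets $P_p(\Lambda^0_2)$.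
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.8]
\draw[gray] (0,0)--(6,0) (3,5.4)--(3,0) (0,0)--(4.5,2.7) (6,0)--(1.5,2.7);
\draw[very thick] (0,0)--(3,5.4)--(6,0);
\foreach \q in {(3,5.4),(0,0),(6,0),(1.5,2.7),(4.5,2.7),(2.25,4.05),(0.75,1.35),(3.75,4.05),(5.25,1.35)}
  \fill \q circle (3.2pt);
\foreach \q in {(1.5,0),(4.5,0),(3,3.6),(1.5,0.9),(4.5,0.9),(2.25,2.25),(3.75,2.25),(2.5,3.3),(3.5,3.3),(1.5,1.5),(4.5,1.5),(2,0.6),(4,0.6)}
  \filldraw[fill=gray!55] \q circle (3.2pt);
\foreach \q in {(3,0),(3,0.9),(3,1.8)}
  \filldraw[fill=white] \q circle (3.2pt);
\node[above] at (3,5.5) {$0$}; \node[left] at (-0.1,0) {$1$}; \node[right] at (6.1,0) {$2$};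
\end{tikzpicture}
\caption{The $25$ elements of $P_2(\Delta_2)$ are the simplices of $\mathrm{Sd}\,\Delta_2$, each marked at its barycenter and ordered by the face relation. The nine black ones form the subdivided horn $P_2(\Lambda^0_2)$, a path with $8$ edges; the five on the bottom side form the missing face, a path with $4$ edges. Each gray element lies above a black one, and among the black elements below it there is a greatest. The three white elements lie above no black element.}
\label{fig:sd2}
\end{figure}

The following lemma collects the facts about $\mathrm{Sd}^p\Delta_m$ that were used in the example.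

\begin{lemma}\label{lem:count}
\begin{itemize}
\item[(1)] An $m$-chain of $R$ lies in exactly one $(m+1)$-chain of $R$ if it is contained in $\partial R$, and in exactly two otherwise.
\item[(2)] Every $m$-chain of $\partial R$ is contained in exactly one of $L$ and $D$.
\item[(3)] $L$ has exactly $m\,(m!)^p$ chains with $m$ elements, and $D$ has exactly $(m!)^p$.
\end{itemize}
\end{lemma}

\begin{proof}
(1) Consider pairs $(K,Y)$, where $K$ is a complex of dimension $m$, $Y$ is a subcomplex of dimension $m-1$, and an $(m-1)$-simplex of $K$ lies in exactly one $m$-simplex if it belongs to $Y$ and in exactly two otherwise. The pair $(\Delta_m,\partial\Delta_m)$ is of this kind, since all its $(m-1)$-simplices belong to $\partial\Delta_m$ and there is one $m$-simplex. We show that $(\mathrm{Sd}\,K,\mathrm{Sd}\,Y)$ is again of this kind; then (1) follows by induction on $p$. An $(m-1)$-simplex of $\mathrm{Sd}\,K$ is a chain $\sigma_1\subsetneq\dots\subsetneq\sigma_m$ of simplices of $K$. Their sizes omit exactly one value $s\in\{1,\dots,m+1\}$, and the $m$-simplices of $\mathrm{Sd}\,K$ that contain the chain arise by inserting a simplex of size $s$. If $s=m+1$, the inserted simplex is an $m$-simplex of $K$ containing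 the $(m-1)$-simplex $\sigma_m$; there is one choice if $\sigma_m\in Y$ and there are two if not, and the chain belongs to $\mathrm{Sd}\,Y$ if and only if $\sigma_m\in Y$. If $s\le m$, then $\sigma_m$ has dimension $m$, so the chain does not belong to $\mathrm{Sd}\,Y$. The inserted simplex lies strictly between $\sigma_{s-1}$, of size $s-1$ (with $\sigma_0=\emptyset$), and $\sigma_s$, of size $s+1$, and there are exactly two such sets.

(2) For subcomplexes $Y,Z$ of a complex we have $\mathrm{Sd}(Y\cup Z)=\mathrm{Sd}\,Y\cup\mathrm{Sd}\,Z$, since a chain belongs to $\mathrm{Sd}\,Y$ as soon as its largest member belongs to $Y$, and $\mathrm{Sd}\,Y\cap\mathrm{Sd}\,Z=\mathrm{Sd}(Y\cap Z)$. Now $\partial\Delta_m=\Lambda^0_m\cup d$, and $\Lambda^0_m\cap d$ is the complex $\partial d$ of proper faces of $d$, of dimension $m-2$. After $p$ subdivisions, every simplex of $\mathrm{Sd}^p\partial\Delta_m$ lies in $\mathrm{Sd}^p\Lambda^0_m$ or in $\mathrm{Sd}^pd$, and it lies in both only if it has at most $m-1$ vertices.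

(3) If $\dim K=m-1$, an $(m-1)$-simplex of $\mathrm{Sd}\,K$ is a chain of simplices of sizes $1,\dots,m$, that is, an $(m-1)$-simplex of $K$ together with an ordering of its $m$ vertices. So each subdivision multiplies the number of $(m-1)$-simplices by $m!$. The horn $\Lambda^0_m$ has $m$ of them and $d$ has one.
\end{proof}

In the poset $C_m$ we shall only have a retraction that is defined on an up-closed subset. The parity argument then has one place where it can break down, namely at a top-dimensional chain whose least element alone lies outside the domain. The next proposition says that it must break down there.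

\begin{proposition}\label{prop:parity}
Let $X$ be a poset that contains $L$ and whose chains have at most $m$ elements. Let $W\subseteq R$ be an up-closed subset containing $L$, and let $g\colon W\to X$ be a monotone map with $g(x)=x$ for $x\in L$. Then $R$ has a chain $x_0<x_1<\dots<x_m$ with $x_0\notin W$ and $x_1,\dots,x_m\in W$ such that $g(x_1),\dots,g(x_m)$ are distinct.
\end{proposition}

\begin{proof}
Suppose that there is no such chain. Fix an $m$-chain $\tau$ of $L$, and call an $m$-chain $\kappa$ of $R$ \emph{$\tau$-good} if $\kappa\subseteq W$ and $g(\kappa)=\tau$. We claim that every $(m+1)$-chain $\omega=\{x_0<\dots<x_m\}$ of $R$ contains either two $\tau$-good chains or none.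

Let $x_0\in W$. Then $\omega\subseteq W$, since $W$ is up-closed, and $g(\omega)$ is a chain of $X$, so it has at most $m$ elements. If $\omega$ contains a $\tau$-good chain, then $g(\omega)\supseteq\tau$ and hence $g(\omega)=\tau$. A surjection from $m+1$ elements onto $m$ elements has one fiber with two elements and all other fibers with one. The chain $\omega\setminus\{x\}$ is $\tau$-good exactly when $x$ is in the two-element fiber, which gives two $\tau$-good chains.

Let $x_0\notin W$. A $\tau$-good chain in $\omega$ must omit $x_0$, so it is $\{x_1,\dots,x_m\}$, and $g$ maps it onto the $m$-element set $\tau$. Then $\omega$ is a chain of the excluded kind. So $\omega$ contains no $\tau$-good chain.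

Count the pairs $\kappa\subset\omega$ with $\kappa$ a $\tau$-good chain and $\omega$ an $(m+1)$-chain. By the claim their number is even. By Lemma~\ref{lem:count}(1) it is the number of $\tau$-good chains in $\partial R$ plus twice the number of the other $\tau$-good chains. So $\partial R$ contains an even number of $\tau$-good chains, and by Lemma~\ref{lem:count}(2) each lies in exactly one of $L$ and $D$. For $\kappa\subseteq L$ we have $g(\kappa)=\kappa$, so $\tau$ is the only $\tau$-good chain in $L$. Hence $D$ contains an odd number of $\tau$-good chains; choose one, $\kappa_\tau$.

The map $\tau\mapsto\kappa_\tau$ from $m$-chains of $L$ to $m$-chains of $D$ is injective, because $\tau=g(\kappa_\tau)$. By Lemma~\ref{lem:count}(3), $m\,(m!)^p\le(m!)^p$, which is false for $m\ge2$.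
\end{proof}

With $X=L$ and $W=R$ the conclusion is absurd, so $L$ is not a monotone retract of $R$ for any $m\ge2$, $p\ge1$.

\section{Attaching fillers}\label{sec:attach}

For $m\ge3$ part (a) of Theorem~\ref{thm:posets} is a real demand, and we meet it by adding fillers. New elements create new comparabilities, and these could offer the missing face a shortcut. We therefore need to know which old elements lie below a new one. If a copy of $B\setminus A$ is glued to $C$ along $f\colon A\to C$, with $A$ down-closed in $B$, then $c\in C$ must lie below $b\in B\setminus A$ whenever $c\le f(\alpha)$ for some $\alpha\le b$ in $A$. This is easy to control when one $\alpha$ decides the matter.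

\begin{definition}
A down-closed subset $A$ of a poset $B$ is \emph{collared} if for every $b\in B$ the set $\{\alpha\in A:\alpha\le b\}$ is empty or has a greatest element. The \emph{collar} is the set $V$ of all $b\in B$ for which this set is nonempty, and the \emph{projection} $a\colon V\to A$ sends $b$ to its greatest element.
\end{definition}

By definition, $V$ is up-closed and contains $A$, the projection is the identity on $A$, $a(b)\le b$, and for $\alpha\in A$, $b\in B$,
\begin{equation}\label{eq:collar}
\alpha\le b\iff b\in V\text{ and }\alpha\le a(b).
\end{equation}
The projection is monotone: if $b\le b'$ in $V$, then $a(b)\le b\le b'$, so $a(b)\le a(b')$ by \eqref{eq:collar}.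

\begin{lemma}\label{lem:horncollar}
For $n\ge2$, $k\ge 1$ and $0\le i\le k$, the subset $P_n(\Lambda^i_k)$ is collared in $P_n(\Delta_k)$.
\end{lemma}

\begin{proof}
An element $b\in P_n(\Delta_k)$ is a chain of $P_{n-1}(\Delta_k)$, and it belongs to $P_n(\Lambda^i_k)$ if and only if it is contained in $P_{n-1}(\Lambda^i_k)$. So the elements of $P_n(\Lambda^i_k)$ below $b$ are the nonempty subsets of $b\cap P_{n-1}(\Lambda^i_k)$. If this intersection is nonempty, it is the greatest of them.
\end{proof}

In Figure~\ref{fig:sd2} the collar consists of the black and the gray elements.

\begin{remark}\label{rem:n1}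
Lemma~\ref{lem:horncollar} is the only place where $n\ge2$ is used. For $n=1$ and $k\ge2$ it fails: all of $P_1(\Lambda^i_k)$ lies below $[k]$, and $P_1(\Lambda^i_k)$ has the $k$ maximal elements $[k]\setminus\{j\}$, $j\ne i$. Nor can Theorem~\ref{thm:posets}(a) be extended to $n=1$ when $m\ge3$, in accordance with (ii). Indeed, let $C$ be a poset that is injective with respect to $P_1(\Lambda^0_2)\subset P_1(\Delta_2)$. If $x\le y$ and $x\le y'$, send $\{0\}$ to $x$, both $\{1\}$ and $\{0,1\}$ to $y$, and both $\{2\}$ and $\{0,2\}$ to $y'$; a filler sends $[2]$ to an upper bound of $y$ and $y'$. Now let $f\colon P_1(\Lambda^i_k)\to C$ be monotone. The images of the maximal elements all lie above $f(\{i\})$, so by induction they have a common upper bound $u$, and sending the two missing subsets to $u$ extends $f$. Thus $\mathrm{Ex}(NC)$ is Kan, contrary to (b).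
\end{remark}

\begin{lemma}\label{lem:attach}
Let $C$ be a poset, and let $(A_\lambda\subseteq B_\lambda,\ f_\lambda\colon A_\lambda\to C)_\lambda$ be a family in which $A_\lambda$ is collared in $B_\lambda$, with collar $V_\lambda$ and projection $a_\lambda$, and $f_\lambda$ is monotone. On $C'=C\sqcup\bigsqcup_\lambda(B_\lambda\setminus A_\lambda)$ consider the relation that consists of the orders of $C$ and of each $B_\lambda\setminus A_\lambda$ and, for $c\in C$ and $b\in B_\lambda\setminus A_\lambda$, of
\begin{equation}\label{eq:attach}
c\le b\iff b\in V_\lambda\text{ and }c\le f_\lambda(a_\lambda(b)),
\end{equation}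
and of nothing else. Then $C'$ is a poset, $C$ is a down-closed subset with its original order, and each $f_\lambda$ extends to a monotone map $B_\lambda\to C'$ that is the identity on $B_\lambda\setminus A_\lambda$.
\end{lemma}

\begin{proof}
No new element is below an element of $C$, and new elements with different indices are unrelated. This gives antisymmetry and the statements about $C$, and it leaves two mixed cases of transitivity. If $c\le c'\le b$, then $c\le c'\le f_\lambda a_\lambda(b)$, so $c\le b$. If $c\le b\le b'$ with $b,b'\in B_\lambda\setminus A_\lambda$, then $b'\in V_\lambda$ because $V_\lambda$ is up-closed, and $c\le f_\lambda a_\lambda(b)\le f_\lambda a_\lambda(b')$, so $c\le b'$.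

The extension of $f_\lambda$ is monotone on $A_\lambda$ and on $B_\lambda\setminus A_\lambda$. Let $\alpha\in A_\lambda$ and $b\in B_\lambda\setminus A_\lambda$. The relation $b\le\alpha$ does not occur, since $A_\lambda$ is down-closed. If $\alpha\le b$, then $b\in V_\lambda$ and $\alpha\le a_\lambda(b)$ by \eqref{eq:collar}, so $f_\lambda(\alpha)\le f_\lambda a_\lambda(b)$, which means $f_\lambda(\alpha)\le b$.
\end{proof}

Seen from $C$, a new element $b$ either lies above nothing or looks like the single old element $f_\lambda a_\lambda(b)$.

\medskip
\noindent\textbf{The poset $C_m$.} Fix $m\ge2$ and write $L_p=P_p(\Lambda^0_m)$. Let $X_0=\bigsqcup_{p\ge1}L_p$, with elements of different summands incomparable; taking all $p$ at once will give (b) for all $p$. By \eqref{eq:length}, chains of $X_0$ have at most $m$ elements. Given $X_t$, let $X_{t+1}$ be the poset obtained from $X_t$ by Lemma~\ref{lem:attach} for the family of all $\lambda=(n,k,i,f)$ with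
\[
n\ge2,\quad 1\le k\le m-1,\quad 0\le i\le k,\quad f\colon P_n(\Lambda^i_k)\to X_t\ \text{monotone},
\]
where $A_\lambda=P_n(\Lambda^i_k)$, $B_\lambda=P_n(\Delta_k)$ and $f_\lambda=f$. Lemma~\ref{lem:horncollar} allows this. Put $C_m=\bigcup_tX_t$. Each $X_t$ is down-closed in $C_m$ and carries the induced order. If $X_t$ is countable, there are countably many $\lambda$, because the posets $A_\lambda$ are finite, and each contributes finitely many elements. So $C_m$ is countable.

\begin{proof}[Proof of Theorem~\ref{thm:posets}(a)]
Let $n\ge2$ and $k<m$. A monotone map $P_n(\Lambda^i_k)\to C_m$ has finite image, so it lands in some $X_t$, and by construction it extends to $P_n(\Delta_k)\to X_{t+1}\subseteq C_m$. Apply Lemma~\ref{lem:translate}.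
\end{proof}

\section{The partial retraction onto the horns}\label{sec:retraction}

Write $C=C_m$. To apply Proposition~\ref{prop:parity} we need a monotone map back to $X_0$ on an up-closed subset of $C$. A collar is exactly this, and collars survive the iteration.

\begin{lemma}\label{lem:stages}
For every $s\ge0$ the subset $X_s$ is collared in $C$.
\end{lemma}

\begin{proof}
We show by induction on $t$ that for $y\in X_t$ the set $\{x\in X_s:x\le y\}$ is empty or has a greatest element. If $t\le s$, then $y$ is the greatest element. Let $t\ge s$ and $y\in X_{t+1}\setminus X_t$, say $y\in B_\lambda\setminus A_\lambda$. As $X_s\subseteq X_t$, the rule \eqref{eq:attach} applies: the set is empty if $y\notin V_\lambda$, and otherwise it equals $\{x\in X_s:x\le f_\lambda a_\lambda(y)\}$ with $f_\lambda a_\lambda(y)\in X_t$.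
\end{proof}

Let $r_s$ be the projection onto $X_s$. Let $U$ be the collar of $X_0$, the set of elements of $C$ above some element of $X_0$, and write $r=r_0\colon U\to X_0$. The value $r(y)$ depends only on the set of elements of $X_0$ below $y$.

The map $r$ is not defined on all of $C$: when $B_\lambda$ is attached, the elements outside $V_\lambda$, such as the white ones in Figure~\ref{fig:sd2}, lie above no older element. These elements do lie below elements of $U$, from the same stage and from later stages. By Proposition~\ref{prop:parity} we must control $r$ on chains of $U$ above a point $z\notin U$. The idea is that everything above $z$ sees $X_0$ through the horn along which $z$ was attached, and that horn has short chains.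

\begin{lemma}\label{lem:small}
Let $z\in C\setminus U$ and $S_z=\{y\in U:y\ge z\}$. If $\kappa\subseteq S_z$ is a chain, then $r(\kappa)$ has at most $m-1$ elements.
\end{lemma}

\begin{proof}
Since $X_0\subseteq U$, we have $z\notin X_0$, so $z\in X_{t+1}\setminus X_t$ for some $t\ge0$, and $z\in B_\lambda\setminus A_\lambda$ for an index $\lambda=(n,k,i,f)$ of that stage. We show that $r|_{S_z}$ factors through a monotone map $\pi\colon S_z\to A_\lambda$.

Let $y\in S_z$. First we bring $y$ down to the stage of $z$. As $z\in X_{t+1}$ and $z\le y$, the element $y'=r_{t+1}(y)$ is defined and $z\le y'$. By \eqref{eq:collar} for $X_{t+1}\subseteq C$, an element of $X_0\subseteq X_{t+1}$ is below $y$ if and only if it is below $y'$.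

Next we locate $y'$. It is not in $X_t$, for $X_t$ is down-closed and $z\notin X_t$. So $y'$ is a new element of $X_{t+1}$ comparable with $z$, and therefore $y'\in B_\lambda\setminus A_\lambda$. Since $y\in U$, some element of $X_0\subseteq X_t$ lies below $y'$. By \eqref{eq:attach}, $y'\in V_\lambda$, and an element of $X_0$ is below $y'$ if and only if it is below $f a_\lambda(y')$.

Put $\pi(y)=a_\lambda(r_{t+1}(y))\in A_\lambda$. The elements $y$ and $f\pi(y)$ have the same elements of $X_0$ below them, so $f\pi(y)\in U$ and $r(y)=r(f\pi(y))$. The map $\pi$ is a composite of monotone maps, so $\pi(\kappa)$ is a chain of $A_\lambda=P_n(\Lambda^i_k)$. By \eqref{eq:length} it has at most $k\le m-1$ elements, and $r(\kappa)=r(f(\pi(\kappa)))$ has no more.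
\end{proof}

This lemma is where the restriction $k<m$ on the attached fillers is used. With $k=m$ allowed the bound would be $m$, and the horns $L_p\subset X_0$ with $p\ge 2$ would be filled at the first stage.

\begin{proof}[Proof of Theorem~\ref{thm:posets}(b)]
Let $p\ge1$. By Lemma~\ref{lem:translate} it suffices to show that the inclusion $L_p\subset X_0\subset C$ does not extend to a monotone map $F\colon P_p(\Delta_m)\to C$; this settles $i=0$ and hence all $i$. Suppose that $F$ exists. The set $W=F^{-1}(U)$ is up-closed and contains $L_p$, and $g=r\circ F\colon W\to X_0$ is monotone and is the identity on $L_p$. Chains of $X_0$ have at most $m$ elements. By Proposition~\ref{prop:parity} there is a chain $x_0<\dots<x_m$ with $z=F(x_0)\notin U$, with $F(x_1),\dots,F(x_m)\in U$, and with $rF(x_1),\dots,rF(x_m)$ distinct. Then $\kappa=\{F(x_1),\dots,F(x_m)\}$ is a chain in $S_z$ and $r(\kappa)$ has $m$ elements, which contradicts Lemma~\ref{lem:small}.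

So $\mathrm{Ex}^p(NC)$ is not Kan for $p\ge1$. For $p=0$, the morphism $\{0\}<\{0,1\}$ in $L_1\subset C$ is not invertible, so $C$ is not a groupoid and $NC$ is not Kan by (i).
\end{proof}

\section{Ultraproducts}\label{sec:ultra}

Let $M=\{2,3,\dots\}$. An \emph{ultrafilter} on $M$ is a family $\mathcal U$ of nonempty subsets of $M$ that is closed under finite intersections and supersets and contains $u$ or $M\setminus u$ for every $u\subseteq M$. It is \emph{nonprincipal} if it contains every cofinite set; such ultrafilters exist by Zorn's lemma. Fix one. Ordered by reverse inclusion, $\mathcal U$ is directed, and the projections $\prod_{m\in u}C_m\to\prod_{m\in v}C_m$ for $u\supseteq v$ form a filtered diagram of small categories. Put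
\[
C_*=\operatorname*{colim}_{u\in\mathcal U}\ \prod_{m\in u}C_m,\qquad \iota_u\colon\prod_{m\in u}C_m\to C_* .
\]
Products and filtered colimits of small categories are formed on the sets of objects and of morphisms. That $\mathcal A$ is finitely presentable means, for this diagram, two things: every functor $\mathcal A\to C_*$ factors through some $\iota_u$, and two functors $\mathcal A\to\prod_{m\in u}C_m$ that become equal in $C_*$ become equal in $\prod_{m\in v}C_m$ for some $v\subseteq u$ in $\mathcal U$. A category with finitely many morphisms has both properties, since finitely many elements and finitely many equations can be dealt with at a single stage.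

\begin{lemma}\label{lem:ultra}
Let $f\colon\mathcal A\to\mathcal B$ be a functor between finitely presentable categories and let $u_f=\{m\in M:C_m\text{ is }f\text{-injective}\}$. Then $C_*$ is $f$-injective if and only if $u_f\in\mathcal U$.
\end{lemma}

\begin{proof}
Let $u_f\in\mathcal U$ and let $g\colon\mathcal A\to C_*$ be a functor. Write $g=\iota_u\circ(g_m)_{m\in u}$. Replacing $u$ by $u\cap u_f$, we may assume $u\subseteq u_f$. Choose $h_m\colon\mathcal B\to C_m$ with $g_m=h_mf$ for $m\in u$. Then $h=\iota_u\circ(h_m)_{m\in u}$ satisfies $hf=g$.

Conversely, let $C_*$ be $f$-injective and suppose $u_f\notin\mathcal U$, so that $u=M\setminus u_f\in\mathcal U$. For $m\in u$ choose $g_m\colon\mathcal A\to C_m$ that does not factor through $f$. The functor $\iota_u\circ(g_m)_{m\in u}$ equals $hf$ for some $h\colon\mathcal B\to C_*$. Since $\mathcal B$ is finitely presentable, $h=\iota_v\circ(h_m)_{m\in v}$ for some $v\in\mathcal U$, and we may take $v\subseteq u$. The functors $(h_mf)_{m\in v}$ and $(g_m)_{m\in v}$ become equal in $C_*$. Since $\mathcal A$ is finitely presentable, $h_mf=g_m$ for all $m$ in some $v'\in\mathcal U$ with $v'\subseteq v$. As $v'\neq\emptyset$, some $g_m$ factors through $f$, a contradiction.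
\end{proof}

For first-order sentences the corresponding statement is \L o\'s's theorem. Regard a category as a structure with sorts for objects and morphisms, with source, target and identity as functions and composition as a ternary relation. Since the $C_m$ are nonempty, every object or morphism of $C_*$ is represented by a family indexed by all of $M$, and two such families represent the same element exactly when they agree on a member of $\mathcal U$. So $C_*$ is the ultraproduct of the structures $C_m$, and \L o\'s's theorem states that a first-order sentence holds in $C_*$ if and only if the set of $m$ for which it holds in $C_m$ belongs to $\mathcal U$.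

\begin{proof}[Proof of Theorem~\ref{thm:strong}]
The category $C_*$ is a poset. Indeed, products of posets are posets. Two parallel morphisms of $C_*$ are represented by parallel morphisms at some stage $u$, where they are equal; and morphisms $x\to y$ and $y\to x$ of $C_*$ are represented at some stage by morphisms in both directions between two objects, which are then equal.

Fix $n\ge2$, $k\ge1$ and $0\le i\le k$. By Theorem~\ref{thm:posets}(a) and Lemma~\ref{lem:translate}, $C_m$ is injective with respect to $P_n(\Lambda^i_k)\subset P_n(\Delta_k)$ for all $m>k$. The set of these $m$ is cofinite and so belongs to $\mathcal U$; this is where $\mathcal U$ must be nonprincipal. Finite posets are finitely presentable, so $C_*$ is injective with respect to this inclusion by Lemma~\ref{lem:ultra}. Hence $\mathrm{Ex}^n(NC_*)$ is Kan for every $n\ge2$.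

Suppose that $I$ has both properties. By the first, $C_*$ satisfies $I$. If $I$ is a finite collection of functors, then $u_f\in\mathcal U$ for each $f\in I$ by Lemma~\ref{lem:ultra}, and the finite intersection $\bigcap_{f\in I}u_f$ belongs to $\mathcal U$; this is where $I$ must be finite. If $I$ is a sentence, the set of $m$ with $C_m$ satisfying $I$ belongs to $\mathcal U$ by \L o\'s's theorem. Members of $\mathcal U$ are nonempty, so in both cases some $C_m$ satisfies $I$. By the second property, $\mathrm{Ex}^p(NC_m)$ is Kan for some $p\ge0$, which contradicts Theorem~\ref{thm:posets}(b).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:disproof}]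
Let $n\ge2$ and suppose that $I$ is a finite collection as in the statement. A poset $\mathcal C$ with $\mathrm{Ex}^{n'}(N\mathcal C)$ Kan for all $n'\ge2$ has $\mathrm{Ex}^n(N\mathcal C)$ Kan, so it is $I$-injective. An $I$-injective poset $\mathcal C$ has $\mathrm{Ex}^p(N\mathcal C)$ Kan for $p=n$. So $I$ has both properties in Theorem~\ref{thm:strong}, which is impossible.
\end{proof}

\begin{thebibliography}{1}
\bibitem{Beke} Tibor Beke, \emph{Fibrations of simplicial sets}, arXiv:0810.4960 (2008).
\end{thebibliography}
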